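\title{The equatorial strip minimizes the volume of the convex hull among symmetric subsets of the sphere}

\begin{abstract}
We prove that among the symmetric Borel subsets of the unit sphere $S^{n-1}$, $n\ge2$, of given surface measure, the strip $\{|x_1|\le c\}$ has the convex hull of least volume, and we describe the cases of equality. Polar coordinates reduce the problem to a comparison between the dilates of a symmetric convex set and those of a slab, and the coarea formula reduces that comparison to a weighted isoperimetric inequality for symmetric sets contained in a band around the equator. We prove the latter by cutting the complement of the set along a parallel of latitude and applying L\'evy's isoperimetric inequality to both pieces.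
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge2$, let $S=S^{n-1}$ be the unit sphere and $B$ the closed unit ball of $\mathbb R^n$, and let $\sigma$ be the surface measure on $S$. A set $A$ is \emph{symmetric} if $A=-A$. We write $\operatorname{conv}A$ for the convex hull and $\operatorname{vol}_n$ for Lebesgue measure. The boundary of a convex set is Lebesgue-null, so $\operatorname{conv}A$ is measurable and has the same volume as its closure. The question of this paper is the following: \emph{if $A\subset S$ is a symmetric Borel set of given measure $\sigma(A)$, how small can $\operatorname{vol}_n(\operatorname{conv}A)$ be?}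

There is a trivial lower bound. If $A$ is symmetric and nonempty, then $0\in\operatorname{conv}A$, so the hull contains the cone over $A$, whose volume is $\sigma(A)/n$. To guess the true minimum, consider for $1\le k\le n-1$ the neighborhood $T=\{(x',y)\in S:\ x'\in\mathbb R^k,\ y\in\mathbb R^{n-k},\ |y|\le\varepsilon\}$ of a great sphere $S^{k-1}$. For fixed $y$ the slice of $T$ is a sphere of radius $\sqrt{1-|y|^2}$ in $\mathbb R^k$, and its hull is the corresponding ball. Hence $\operatorname{conv}T=B\cap\{|y|\le\varepsilon\}$, and as $\varepsilon\to0$ the ratio $\operatorname{vol}_n(\operatorname{conv}T)/\sigma(T)$ tends to the volume of the unit ball of $\mathbb R^k$ divided by the area of its boundary, that is, to $1/k$. The case $k=1$ is a pair of antipodal caps, and the best case $k=n-1$ is a strip around the equator. The two can be compared exactly when $n=3$, where a zone of height $h$ has area $2\pi h$. The strip $\{|x_1|\le c\}$ and the pair of caps $\{|x_1|\ge 1-c\}$ both have area $4\pi c$. Their hulls have volumes $2\pi(c-c^3/3)$ and $\frac{4\pi}3(1-(1-c)^3)$, and the second exceeds the first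 by $2\pi c(1-c)^2$. Symmetry is essential: the single cap $\{x_1\ge1-2c\}\subset S^2$ also has area $4\pi c$, but its hull lies in a cylinder of height $2c$ and radius $2\sqrt c$, so its volume is at most $8\pi c^2$, less than that of the strip for small $c$.

Conjecture~5.2 in Lata{\l}a's paper \cite{Latala} states that the strip is a minimizer in every dimension; the statement is known for $n\le3$. We prove it for all $n\ge2$, without using those cases. For $c\ge0$ let
\[
Q_c=\{x\in\mathbb R^n:\ |x_1|\le c\},
\]
so that $sQ_c=Q_{sc}$ for $s>0$.

\begin{theorem}\label{thm:hull}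
Let $n\ge2$, let $A\subset S$ be a symmetric Borel set, and let $P=S\cap Q_c$ with $c\in[0,1]$ and $\sigma(A)=\sigma(P)$. Then
\[
\operatorname{vol}_n(\operatorname{conv}A)\ge\operatorname{vol}_n(\operatorname{conv}P).
\]
If $0<\sigma(A)<\sigma(S)$, equality holds if and only if, after a rotation of $A$, we have $A\subset P$ and $\sigma(P\setminus A)=0$.
\end{theorem}

The hypothesis concerns one sphere and the conclusion concerns a volume. Polar coordinates connect the two: a point $\tau z$ with $z\in S$ lies in $K$ exactly when $z\in\tau^{-1}K$, so for a Borel set $K\subset B$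
\begin{equation}\label{eq:polar}
\operatorname{vol}_n(K)=\int_0^1\tau^{n-1}\,\sigma\bigl(S\cap\tau^{-1}K\bigr)\,d\tau .
\end{equation}
We therefore have to show that a symmetric convex set which covers as much of $S$ as a slab does continues to do so when both are dilated by a factor $s\ge1$.

To state this, use latitude: write $x=(\sin\lambda,\cos\lambda\,\theta)\in S$ with $\lambda\in[-\frac\pi2,\frac\pi2]$ and $\theta\in S^{n-2}$. Put $N=n-2$, let $\omega$ be the total measure of $S^{n-2}$ (counting measure on $S^0$, so $\omega=2$ if $n=2$), and let
\[
w(a)=\cos^Na .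
\]
Then $d\sigma=w(\lambda)\,d\lambda\,d\theta$. The \emph{band} of half-width $t\in[0,\frac\pi2]$ and its measure are
\[
P_t=\{|\lambda|\le t\}=S\cap Q_{\sin t},\qquad \Gamma(t)=\sigma(P_t)=2\omega\int_0^tw .
\]
The function $\Gamma$ is a continuous increasing bijection of $[0,\frac\pi2]$ onto $[0,\sigma(S)]$, with $\Gamma'=2\omega w>0$ on $[0,\frac\pi2)$. It converts the measure of a set into the half-width of the band of the same measure.

\begin{theorem}[dilations]\label{thm:dilation}
Let $K\subset\mathbb R^n$ be closed, convex and symmetric. Put $G(s)=\sigma(S\cap sK)$ and define $t(s)\in[0,\frac\pi2]$ by $\Gamma(t(s))=G(s)$. On $\{s>0:\ 0<G(s)<\sigma(S)\}$ the function $s\mapsto\sin t(s)/s$ is nondecreasing. Consequently, if $0<c<1$ and $\sigma(S\cap K)=\sigma(S\cap Q_c)$, then $\sigma(S\cap sK)\ge\sigma(S\cap sQ_c)$ for $s\ge1$, and $\sigma(S\cap sK)\le\sigma(S\cap sQ_c)$ for $0<s\le1$.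
\end{theorem}

For $K=Q_c$ we have $\sin t(s)=sc$ as long as $sc<1$, so the function is constant. The rate at which $G$ grows is the size of the boundary of $S\cap sK$ times the speed at which this boundary moves, and so Theorem~\ref{thm:dilation} leads to an isoperimetric problem. For a Borel set $E\subset S$ the \emph{perimeter} is
\begin{equation}\label{eq:per}
\operatorname{Per}(E)=\sup\Bigl\{\int_E\operatorname{div}X\,d\sigma:\ X\text{ a smooth tangent vector field on }S,\ |X|\le1\Bigr\}.
\end{equation}
For a closed set with smooth boundary the divergence theorem identifies $\operatorname{Per}(E)$ with the $(n-2)$-dimensional area of $\partial E$ (the number of boundary points if $n=2$). The boundary of $P_t$, $0<t<\frac\pi2$, consists of two copies of $S^{n-2}$ of radius $\cos t$, so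
\begin{equation}\label{eq:perband}
\operatorname{Per}(P_t)=2\omega\,w(t)=\Gamma'(t).
\end{equation}

\begin{theorem}[isoperimetry in a band]\label{thm:band}
Let $A\subset S$ be a symmetric Borel set of finite perimeter with $\sigma(A)>0$ and $A\subset P_r$, where $0<r<\frac\pi2$. Let $t\in(0,r]$ satisfy $\sigma(A)=\Gamma(t)$. Then
\[
\tan r\cdot\operatorname{Per}(A)\ \ge\ \tan t\cdot\operatorname{Per}(P_t),
\]
with strict inequality if $t<r$.
\end{theorem}

Section~\ref{sec:circle} works out the dilation argument on the circle and shows why the tangents appear. After that we proceed from the top down: Section~\ref{sec:volume} derives Theorem~\ref{thm:hull} from Theorem~\ref{thm:dilation}, Section~\ref{sec:tools} recalls the tools, Section~\ref{sec:dilation} derives Theorem~\ref{thm:dilation} from Theorem~\ref{thm:band}, and Section~\ref{sec:band} proves Theorem~\ref{thm:band}.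

\section{The inradius, and the case of the circle}\label{sec:circle}

For a compact convex set $K$ the support function is $h_K(v)=\max_{x\in K}\langle x,v\rangle$. It is continuous and positively homogeneous, and for compact convex sets $K\subset L$ holds if and only if $h_K\le h_L$. One number attached to a symmetric body controls it both from inside and from outside.

\begin{lemma}\label{lem:inradius}
Let $K\subset\mathbb R^n$ be compact, convex and symmetric, with $\sigma(S\cap s_0K)>0$ for some $s_0>0$, and let $\rho=\min_{|v|=1}h_K(v)$. Then:
\begin{itemize}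
\item[(a)] $\rho>0$, $\rho B\subset K$, and after a rotation $K\subset Q_\rho$;
\item[(b)] for $s>0$, $\sigma(S\cap sK)=\sigma(S)$ if and only if $s\rho\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A hyperplane through $0$ meets $S$ in a null set, so $K$ lies in no such hyperplane and contains a basis of $\mathbb R^n$. The hull of the basis vectors and their negatives is a neighborhood of $0$ contained in $K$, so $\rho>0$. On unit vectors $h_{\rho B}=\rho\le h_K$, so $\rho B\subset K$. Rotate so that the minimum is attained at $e_1$. By symmetry $h_K(-e_1)=h_K(e_1)=\rho$, which says $K\subset Q_\rho$.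

(b) A nonempty open subset of $S$ has positive measure, so the closed set $S\cap sK$ has full measure if and only if $S\subset sK$. By convexity this means $B\subset sK$, that is, $1\le s\,h_K(v)$ for all unit vectors $v$.
\end{proof}

Let $K$ be as in the lemma, rotated so that $K\subset Q_\rho$, and let $0<G(s)<\sigma(S)$. Then $s\rho<1$, and we may define $r(s)\in(0,\frac\pi2)$ by $\sin r(s)=s\rho$. The set $A_s=S\cap sK$ lies in $S\cap Q_{s\rho}=P_{r(s)}$, hence
\begin{equation}\label{eq:tr}
A_s\subset P_{r(s)},\qquad 0<t(s)\le r(s)<\tfrac\pi2 .
\end{equation}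

Now let $n=2$, so that $w=1$, the band $P_t$ is a pair of antipodal arcs, and $\Gamma(t)=4t$. For this illustration assume that $\partial K$ is $C^1$ and that the circle crosses $\partial(sK)$ transversally at finitely many points. Then $A_s$ is a finite union of arcs, and $G'(s)$ is the sum of the speeds at which their endpoints move outward as $s$ grows.

\emph{The speed.} Let $z$ be an endpoint and $\nu$ the outer unit normal of $sK$ at $z$. The tangent line at $z$ is $\{\langle x,\nu\rangle=s\,h_K(\nu)\}$. To first order in the change of $s$, the endpoint moves like the point where the dilated line crosses the circle. Let $\psi\in(0,\frac\pi2)$ be the angle between that point and the line $\nu^\perp$. Then $\sin\psi=s\,h_K(\nu)$, and differentiating gives $\psi'=\tan\psi/s$. Since $h_K(\nu)\ge\rho$, we have $\psi\ge r(s)$. So each endpoint moves with speed at least $\tan r(s)/s$.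

\emph{The number of endpoints.} The set $A_s$ lies in the two arcs of $P_{r(s)}$, and by symmetry it has positive length in each. So there are at least four endpoints.

Together with \eqref{eq:tr} this gives $4t'(s)=G'(s)\ge4\tan r(s)/s\ge4\tan t(s)/s$, that is, $(\log\sin t(s))'\ge1/s$, which is the monotonicity in Theorem~\ref{thm:dilation}.

In higher dimension the bound on the speed survives, and it gives
\[
G'(s)\ge\operatorname{Per}(A_s)\tan r(s)/s,
\]
while the inequality we want is $G'(s)\ge\operatorname{Per}(P_{t(s)})\tan t(s)/s$. On the circle we compared the two factors separately: $\operatorname{Per}(A_s)\ge4=\operatorname{Per}(P_t)$ and $\tan r\ge\tan t$. The first comparison fails for $n=3$. Let $A$ be the pair of caps of angular radius $\gamma<\frac\pi2$ centered at $\pm e_2$ in $S^2$. Its area is $4\pi(1-\cos\gamma)$, and $\Gamma(t)=4\pi\sin t$, so $\sin t=1-\cos\gamma$. As $\gamma\to0$, $\operatorname{Per}(A)=4\pi\sin\gamma\to0$ while $\operatorname{Per}(P_t)=4\pi\cos t\to4\pi$. But the thinnest band $P_r$ that contains $A$ has $r=\gamma$, much larger than $t$, and the products compare the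 right way:
\[
\tan\gamma\cdot\operatorname{Per}(A)=4\pi\,\frac{1-\cos^2\gamma}{\cos\gamma}=\Bigl(1+\frac1{\cos\gamma}\Bigr)4\pi\sin t\ \ge\ 2\tan t\cdot\operatorname{Per}(P_t).
\]
Theorem~\ref{thm:band} says that this trade always holds: a symmetric set can have smaller perimeter than the band of the same measure only by being wide, and then its boundary moves faster under dilation.

\section{From dilations to volume}\label{sec:volume}

\begin{proof}[Proof of Theorem~\ref{thm:hull}, assuming Theorem~\ref{thm:dilation}]
First, $\operatorname{conv}P=B\cap Q_c$. The right side is convex and contains $P$. Conversely, for $|a|\le c$ the slice $\{x\in B:x_1=a\}$ is the convex hull of $\{x\in S:x_1=a\}\subset P$.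

If $\sigma(A)=0$, then $c=0$ and $\operatorname{vol}_n(\operatorname{conv}P)=0$. If $\sigma(A)=\sigma(S)$, then $A$ is dense in $S$, the closure of $\operatorname{conv}A$ is $B$, and $\operatorname{vol}_n(\operatorname{conv}A)=\operatorname{vol}_n(B)$. In both cases the inequality holds.

Let $0<\sigma(A)<\sigma(S)$, so $0<c<1$. Let $K\subset B$ be the closure of $\operatorname{conv}A$. It is compact, convex and symmetric, and $\operatorname{vol}_n(K)=\operatorname{vol}_n(\operatorname{conv}A)$. Put $G(s)=\sigma(S\cap sK)$ and $G_P(s)=\sigma(S\cap Q_{sc})$. We claim that $G\ge G_P$ on $[1,\infty)$. The set $S\cap K$ contains $A$ and may be larger, so we know only that $G(1)\ge\sigma(A)=G_P(1)>0$. If $G(1)=\sigma(S)$, then $G(s)=\sigma(S)$ for $s\ge1$, because $K\subset sK$. Otherwise $c'=\sin t(1)$ satisfies $c\le c'<1$ and $\sigma(S\cap K)=\sigma(S\cap Q_{c'})$, and Theorem~\ref{thm:dilation} gives $G(s)\ge\sigma(S\cap Q_{sc'})\ge G_P(s)$ for $s\ge1$. This proves the claim. For $s\ge1$ we have $S\cap s(B\cap Q_c)=S\cap Q_{sc}$, so \eqref{eq:polar}, applied to $K$ and to $B\cap Q_c$, gives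
\begin{equation}\label{eq:volcomp}
\operatorname{vol}_n(\operatorname{conv}A)=\int_0^1\tau^{n-1}G(1/\tau)\,d\tau\ \ge\ \int_0^1\tau^{n-1}G_P(1/\tau)\,d\tau=\operatorname{vol}_n(\operatorname{conv}P).
\end{equation}

\emph{Equality.} Suppose that equality holds in \eqref{eq:volcomp}. Then $G=G_P$ almost everywhere on $[1,\infty)$. The idea is to read off the inradius of $K$ from the moment at which $sK$ swallows the sphere, and for this we need $G=G_P$ everywhere. If $L$ is closed, convex and contains $0$, the sets $S\cap s'L$ decrease as $s'\downarrow s$ and their intersection is $S\cap sL$, since $z/s'\in L$ for all $s'>s$ implies $z/s\in L$. So $G$ and $G_P$ are right-continuous, and they agree on all of $[1,\infty)$. Let $\rho$ be as in Lemma~\ref{lem:inradius}. By part~(b), $\{s\ge1:G(s)=\sigma(S)\}=[\max(1,1/\rho),\infty)$, while $\{s\ge1:G_P(s)=\sigma(S)\}=[1/c,\infty)$ with $1/c>1$. Hence $\rho=c$. By part~(a), after a rotation $K\subset Q_c$, so $A\subset S\cap K\subset P$, and $\sigma(P\setminus A)=0$ because the measures agree.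

Conversely, let $A\subset P$ and $\sigma(P\setminus A)=0$. Since $c>0$, the strip $P$ is the closure of its interior relative to $S$, and $A$ meets every nonempty open subset of that interior. So $A$ is dense in $P$, the closure of $\operatorname{conv}A$ is the compact set $\operatorname{conv}P$, and the volumes are equal.
\end{proof}

\section{Perimeter, coarea and L\'evy's inequality}\label{sec:tools}

The sets $S\cap sK$ need not have smooth boundary, and neither do the pieces into which we shall cut their complements. This is why we work with the perimeter \eqref{eq:per}.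

\subsection*{The perimeter measure}
If $\operatorname{Per}(E)<\infty$, the functional $X\mapsto\int_E\operatorname{div}X\,d\sigma$ is bounded in the supremum norm, so by the Riesz representation theorem it is given by a vector measure. Its total variation $|D\chi_E|$, the \emph{perimeter measure}, is a Borel measure on $S$ of total mass $\operatorname{Per}(E)$, and
\begin{equation}\label{eq:gauss}
\int_E\operatorname{div}X\,d\sigma\le\int_S|X|\,d|D\chi_E|\qquad\text{for every smooth tangent field }X.
\end{equation}
Since $\int_S\operatorname{div}X\,d\sigma=0$, the functionals of $E$ and $S\setminus E$ differ by a sign, so the two sets have the same perimeter measure. For the same reason the functional vanishes on fields supported in an open set where $\chi_E$ is constant, so $|D\chi_E|$ is carried by the topological boundary $\partial E$.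

\subsection*{The coarea formula (Fleming--Rishel)}
A Lipschitz function $f:S\to\mathbb R$ has a gradient $\nabla_Sf$ along the sphere almost everywhere. For almost every $s$ the set $\{f\le s\}$ has finite perimeter, and for every Borel function $g\ge0$ on $S$
\begin{equation}\label{eq:coarea}
\int_Sg\,|\nabla_Sf|\,d\sigma=\int_{\mathbb R}\Bigl(\int_Sg\,d|D\chi_{\{f\le s\}}|\Bigr)ds .
\end{equation}
The usual statement is the case of indicators of open sets. Both sides are finite measures in $g$, so the identity extends to all Borel sets and then to Borel $g\ge0$.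

\subsection*{L\'evy's isoperimetric inequality}
For $a\in[-\frac\pi2,\frac\pi2]$ let
\[
u(a)=\int_a^{\pi/2}w,\qquad W=u(-\tfrac\pi2)=2u(0),
\]
so that $\sigma(S)=\omega W$ and, for $|a|<\frac\pi2$, the cap $\{\lambda\ge a\}$ has measure $\omega u(a)$ and perimeter $\omega w(a)$. The function $u$ is strictly decreasing with $u'=-w$, its inverse is $C^1$ on $(0,W)$, and $u(-a)=W-u(a)$ because $w$ is even. Let $\mathcal I=w\circ u^{-1}$, a continuous function on $(0,W)$. It expresses the perimeter of a cap in terms of its measure, both divided by $\omega$.

The classical inequality of P.~L\'evy and E.~Schmidt says that the $\varepsilon$-neighborhood of a closed set $F\subset S$ has measure at least that of the $\varepsilon$-neighborhood of a cap of the same measure as $F$. We need the following form.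

\begin{lemma}\label{lem:levy}
If $E\subset S$ is Borel and $\sigma(E)=\omega v$ with $0<v<W$, then $\operatorname{Per}(E)\ge\omega\,\mathcal I(v)$.
\end{lemma}

\begin{proof}
Let $F$ be closed with smooth boundary and $\sigma(F)=\omega u(a)$, $|a|<\frac\pi2$. The classical inequality gives $\sigma(F_\varepsilon)-\sigma(F)\ge\omega(u(a-\varepsilon)-u(a))$ for the $\varepsilon$-neighborhood $F_\varepsilon$. Dividing by $\varepsilon\to0$ gives $\operatorname{Per}(F)\ge\omega w(a)$, which is the claim for $F$.

Now let $E$ have finite perimeter. Average $\chi_E$ over small rotations: $f_j(x)=\int\chi_E(gx)\,\phi_j(g)\,dg$, where $dg$ is the Haar measure of $SO(n)$ and the $\phi_j$ are smooth probability densities whose supports shrink to the identity. Then $f_j:S\to[0,1]$ is smooth and $f_j\to\chi_E$ in $L^1$. For $|X|\le1$ we have $\int_Sf_j\operatorname{div}X\,d\sigma\le\int\operatorname{Per}(g^{-1}E)\phi_j(g)\,dg=\operatorname{Per}(E)$, and integrating by parts and taking the supremum over $X$ gives $\int_S|\nabla_Sf_j|\,d\sigma\le\operatorname{Per}(E)$. Fix $\delta\in(0,\frac12)$. By \eqref{eq:coarea} for $-f_j$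 and $g=1$, $\int_\delta^{1-\delta}\operatorname{Per}(\{f_j\ge s\})\,ds\le\operatorname{Per}(E)$. So the levels $s\in(\delta,1-\delta)$ with $\operatorname{Per}(\{f_j\ge s\})\le(1-2\delta)^{-1}\operatorname{Per}(E)$ have positive measure, and by Sard's theorem one of them, $s_j$, is a regular value. The set $F_j=\{f_j\ge s_j\}$ is closed with smooth boundary. On the symmetric difference $F_j\triangle E$ we have $|f_j-\chi_E|\ge\delta$, so $\sigma(F_j\triangle E)\le\delta^{-1}\|f_j-\chi_E\|_1\to0$. For large $j$ the first step gives $(1-2\delta)^{-1}\operatorname{Per}(E)\ge\omega\,\mathcal I(\sigma(F_j)/\omega)$. Let $j\to\infty$, using the continuity of $\mathcal I$, and then $\delta\to0$.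
\end{proof}

\subsection*{Monotone functions}
A nondecreasing function $L$ on $[a,b]$ is differentiable almost everywhere and $L(b)-L(a)\ge\int_a^bL'$. For a Lipschitz function equality holds.

\section{Dilations of a symmetric convex set}\label{sec:dilation}

We now carry out the argument of Section~\ref{sec:circle} in every dimension and without smoothness assumptions. The sets $S\cap sK$ are the sublevel sets of the norm of $K$. A lower bound on the speed of their boundaries becomes an upper bound on the gradient of the norm, and the coarea formula replaces the sum over endpoints.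

\begin{proof}[Proof of Theorem~\ref{thm:dilation}, assuming Theorem~\ref{thm:band}]
We may assume $K\ne\emptyset$. Then $0\in K$, so $sK\subset s'K$ for $s<s'$, and $G$ is nondecreasing. Let $s_1<s_2$ satisfy $0<G(s_i)<\sigma(S)$; the same then holds on $[s_1,s_2]$. Replacing $K$ by $K\cap s_1^{-1}B$ does not change $S\cap sK$ for $s\ge s_1$, so we may assume that $K$ is compact. Let $\rho$ be as in Lemma~\ref{lem:inradius}, rotate so that $K\subset Q_\rho$, and define $r(s)$ on $[s_1,s_2]$ by $\sin r(s)=s\rho$, so that \eqref{eq:tr} holds.

\emph{Step 1: the gradient of the norm.} Let $\|y\|_K=\inf\{s>0:y\in sK\}$ be the norm with unit ball $K$, and let $f$ be its restriction to $S$, so $A_s=S\cap sK=\{f\le s\}$. Since $\rho B\subset K$, we have $\|y\|_K\le|y|/\rho$, and the norm is Lipschitz. By Rademacher's theorem the set of points of $\mathbb R^n\setminus\{0\}$ where it is not differentiable is Lebesgue-null. This set is invariant under positive scaling, so by polar coordinates it meets $S$ in a $\sigma$-null set. Let $z\in S$ be a point of differentiability, $v$ the gradient of the norm at $z$ in $\mathbb R^n$,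 and $s=f(z)\in[s_1,s_2]$. The triangle inequality $\|z+\varepsilon y\|_K\le\|z\|_K+\varepsilon\|y\|_K$ gives $\langle v,y\rangle\le\|y\|_K$ for all $y$, so $h_K(v)\le1$. Since $h_K(v)\ge\rho|v|$, we get $|v|\le1/\rho$. Differentiating $\|(1+\varepsilon)z\|_K=(1+\varepsilon)s$ at $\varepsilon=0$ gives $\langle v,z\rangle=s$. The gradient $\nabla_Sf(z)$ is the component of $v$ orthogonal to $z$, so
\begin{equation}\label{eq:grad}
|\nabla_Sf(z)|^2=|v|^2-s^2\le\rho^{-2}-s^2=s^2\Bigl(\frac1{\sin^2r(s)}-1\Bigr)=s^2\cot^2r(s).
\end{equation}

\emph{Step 2: the growth of $G$.} We want to use \eqref{eq:coarea} with $g=1/|\nabla_Sf|$, so we first remove the set $Z\subset S$ of points where the norm is not differentiable or $\nabla_Sf=0$. It is a Borel set: the set where a continuous function is differentiable is Borel, and the gradient is there a limit of continuous difference quotients. With $g=\chi_Z$ the left side of \eqref{eq:coarea} vanishes, so $|D\chi_{A_s}|(Z)=0$ for almost every $s$. Let $s_1\le a<b\le s_2$, and take $g=1/|\nabla_Sf|$ on $\{a<f\le b\}\setminus Z$ and $g=0$ elsewhere. The left side of \eqref{eq:coarea}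 is at most $\sigma(\{a<f\le b\})=G(b)-G(a)$. On the right side, $|D\chi_{A_s}|$ is carried by $\partial A_s\subset\{f=s\}$, and for $s\in(a,b]$ the bound \eqref{eq:grad} gives $g\ge\tan r(s)/s$ on $\{f=s\}\setminus Z$. Hence
\[
G(b)-G(a)\ \ge\ \int_a^b\frac{\tan r(s)}s\operatorname{Per}(A_s)\,ds .
\]
For almost every $s$ the set $A_s$ has finite perimeter. It is symmetric, lies in $P_{r(s)}$ and has measure $\Gamma(t(s))>0$. Theorem~\ref{thm:band} and \eqref{eq:perband} give
\[
G(b)-G(a)\ \ge\ \int_a^bH(s)\,ds,\qquad H(s)=\frac{\tan t(s)\,\Gamma'(t(s))}s .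
\]
The function $t(\cdot)$ is nondecreasing with $t(s)\le t(s_2)<\frac\pi2$, so $H$ is measurable and bounded on $[s_1,s_2]$. Put $b=a+\varepsilon$, divide by $\varepsilon$ and let $\varepsilon\to0$. At every $a$ that is a point of differentiability of $G$ and a Lebesgue point of $H$, hence at almost every $a$, we get $G'(a)\ge H(a)$.

\emph{Step 3: integration.} The function $G$ is only known to be monotone, but the inequality for monotone functions in Section~\ref{sec:tools} points in the direction we need. Let $\Lambda=\log\sin\circ\,\Gamma^{-1}$, an increasing $C^1$ function on $(0,\sigma(S))$ with $\Lambda'(\Gamma(t))=\cot t/\Gamma'(t)$. Then $L=\Lambda\circ G=\log\sin t(\cdot)$ is nondecreasing on $[s_1,s_2]$, and almost everywhere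
\[
L'(s)=\Lambda'(G(s))\,G'(s)\ge\frac{\cot t(s)}{\Gamma'(t(s))}\,H(s)=\frac1s .
\]
Therefore $L(s_2)-L(s_1)\ge\log(s_2/s_1)$, that is, $\sin t(s_2)/s_2\ge\sin t(s_1)/s_1$.

\emph{The consequence.} Now $K$ is the original set. The hypothesis says $\sin t(1)=c$ and $0<G(1)<\sigma(S)$, and always $G(s)=\sigma(S\cap Q_{\sin t(s)})$. Let $s\ge1$. If $G(s)=\sigma(S)$ there is nothing to prove. Otherwise $0<G(s)<\sigma(S)$, so $\sin t(s)\ge sc$ and $G(s)\ge\sigma(S\cap Q_{sc})$. Let $0<s\le1$. If $G(s)=0$ there is nothing to prove. Otherwise $0<G(s)<\sigma(S)$, so $\sin t(s)\le sc$ and $G(s)\le\sigma(S\cap Q_{sc})$.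
\end{proof}

\begin{remark}
Symmetry makes the radius of the inner ball in Lemma~\ref{lem:inradius} equal to the half-width of the outer slab, so that the same $r(s)$ appears in \eqref{eq:tr} and in \eqref{eq:grad}; convexity enters through that lemma and the triangle inequality. Neither can be dropped. The half-space $\{x_1\le0\}$ is convex but not symmetric, and the cone $\{|x_1|\le|x|/2\}$ is symmetric but not convex. For both, $G$ is a constant in $(0,\sigma(S))$, so $\sin t(s)/s$ is strictly decreasing.
\end{remark}

\section{Isoperimetry in a band}\label{sec:band}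

\subsection*{Two direct attempts}
Theorem~\ref{thm:band} has two hypotheses of different kind, one on the measure of $A$ and one on its position. It is instructive to see what the two obvious tools give.

The first is the divergence theorem. For a field $X=\varphi(\lambda)\,\partial_\lambda$ we have $\operatorname{div}X=(\varphi w)'/w$. The odd function $\varphi(\lambda)=w(\lambda)^{-1}\int_0^\lambda w$ is increasing and gives $\operatorname{div}X=1$. Changing $\varphi$ outside $[-r,r]$ so that it vanishes near the poles and $|\varphi|\le\varphi(r)+\varepsilon$, we get from \eqref{eq:per} that $\sigma(A)\le\varphi(r)\operatorname{Per}(A)$ for every $A\subset P_r$. For $n=3$ we have $\varphi=\tan$ and $\sigma(A)=4\pi\sin t=\tan t\cdot\operatorname{Per}(P_t)$, so this is the non-strict inequality of Theorem~\ref{thm:band}. For $n\ge4$ the resulting lower bound for $\tan r\cdot\operatorname{Per}(A)$ is $\sigma(A)\sin r\cos^{N-1}r/\int_0^rw$, which tends to $0$ as $r\to\frac\pi2$ with $t$ fixed, and so is too weak.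

The second is Lemma~\ref{lem:levy}. The complement of $A$ has measure $\omega(W-2\int_0^tw)=2\omega u(t)$, so the lemma gives $\operatorname{Per}(A)\ge\omega\,\mathcal I(2u(t))$. This ignores $r$. For $n\ge3$ it tends to $0$ as $t\to0$, whereas for $r=t$ the theorem asks for $2\omega w(t)$, which tends to $2\omega$. The reason is that L\'evy's inequality compares the complement of $A$ with one cap, while the complement of $P_t$ consists of two. So we cut the complement in two along a parallel $\{\lambda=s\}$ and compare each piece with its own cap. The price is the new boundary created along the cut, which is counted twice.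

\subsection*{Cutting along a parallel}

\begin{lemma}\label{lem:cut}
Let $U\subset S$ be a Borel set of finite perimeter, and let $m(s)=\omega^{-1}\sigma(U\cap\{\lambda>s\})$ for $|s|<\frac\pi2$. Then $m$ is nonincreasing and Lipschitz, and at every point $s$ where it is differentiable
\[
\operatorname{Per}(U\cap\{\lambda>s\})+\operatorname{Per}(U\cap\{\lambda<s\})\ \le\ \operatorname{Per}(U)-2\omega\,m'(s).
\]
\end{lemma}

\begin{proof}
For $s<s'$ we have $0\le m(s)-m(s')\le\int_s^{s'}w\le s'-s$. Let $m$ be differentiable at $s$, and let $X$ be a smooth tangent field with $|X|\le1$. For small $\varepsilon>0$ let $\eta$ be a smooth nondecreasing function of $\lambda$ with $\eta=0$ for $\lambda\le s$, $\eta=1$ for $\lambda\ge s+\varepsilon$ and $\eta'\le(1+\varepsilon)/\varepsilon$. It is constant near the poles, hence smooth on $S$, and $|\nabla_S\eta|=\eta'(\lambda)$ because $|\nabla_S\lambda|=1$ away from the poles. By \eqref{eq:gauss} applied to $\eta X$, which vanishes on $\{\lambda\le s\}$,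
\begin{align*}
\int_U\eta\operatorname{div}X\,d\sigma&=\int_U\operatorname{div}(\eta X)\,d\sigma-\int_U\langle\nabla_S\eta,X\rangle\,d\sigma\\
&\le|D\chi_U|(\{\lambda>s\})+\frac{1+\varepsilon}\varepsilon\,\omega\bigl(m(s)-m(s+\varepsilon)\bigr).
\end{align*}
As $\varepsilon\to0$, $\eta\to\chi_{\{\lambda>s\}}$ pointwise and boundedly. Passing to the limit and taking the supremum over $X$,
\[
\operatorname{Per}(U\cap\{\lambda>s\})\le|D\chi_U|(\{\lambda>s\})-\omega m'(s).
\]
For the other piece take $\eta$ nonincreasing, with $\eta=0$ for $\lambda\ge s$ and $\eta=1$ for $\lambda\le s-\varepsilon$. The gradient term is now at most $\frac{1+\varepsilon}\varepsilon\,\omega(m(s-\varepsilon)-m(s))$, which has the same limit, so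
\[
\operatorname{Per}(U\cap\{\lambda<s\})\le|D\chi_U|(\{\lambda<s\})-\omega m'(s).
\]
Add the two inequalities; the sets $\{\lambda>s\}$ and $\{\lambda<s\}$ are disjoint.
\end{proof}

Let $A$, $r$, $t$ be as in Theorem~\ref{thm:band}. Put $U=S\setminus A$ and $p=\operatorname{Per}(A)/\omega=\operatorname{Per}(U)/\omega$, and let $m$ be as in Lemma~\ref{lem:cut}. Recall that $\sigma(U)=2\omega u(t)$. The hypotheses on $A$ fix $m$ at two points:
\begin{equation}\label{eq:ends}
m(0)=u(t),\qquad m(r)=u(r).
\end{equation}
The first equality holds because $U$ is symmetric and the equator is null; this is the only place where the symmetry of $A$ is used. The second holds because $U\supset\{\lambda>r\}$. For $s\in[0,r]$ the two pieces of $U$ have measures $\omega m(s)$ and $\omega(2u(t)-m(s))$, with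
\[
0<u(r)\le m(s)\le u(t)\le2u(t)-m(s)<2u(0)=W .
\]
So there are unique latitudes $\alpha(s)\in[t,r]$ and $\beta(s)\in(-\frac\pi2,t]$ with
\[
u(\alpha(s))=m(s),\qquad u(\alpha(s))+u(\beta(s))=2u(t):
\]
the caps $\{\lambda\ge\alpha\}$ and $\{\lambda\ge\beta\}$ have the measures of the two pieces. The function $\alpha=u^{-1}\circ m$ is Lipschitz, since $w\ge w(r)>0$ on $[t,r]$. By \eqref{eq:ends}, $\alpha(0)=t$ and $\alpha(r)=r$, and $-m'=w(\alpha)\alpha'$ wherever $m$ is differentiable. Lemmas~\ref{lem:levy} and~\ref{lem:cut} give, for almost every $s\in(0,r)$,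
\begin{equation}\label{eq:ode}
w(\alpha)+w(\beta)\ \le\ p+2w(\alpha)\,\alpha' .
\end{equation}

If $A$ contains a band $P_\varepsilon$, $\varepsilon>0$, the cut near the equator is free: $m$ is constant on $[0,\varepsilon]$, so $\alpha=\beta=t$ and $\alpha'=0$ there, and \eqref{eq:ode} gives $\operatorname{Per}(A)\ge\operatorname{Per}(P_t)$. In general no single cut is cheap, and we use all of them. If $p$ is small, \eqref{eq:ode} forces $\alpha$ to increase fast at every level $s$. But $\alpha$ travels from $t$ to $r$ in time $r$, so its mean speed is exactly $1-t/r$. Let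
\[
\kappa=\frac{\tan t}{\tan r}\in(0,1].
\]
By \eqref{eq:perband} the theorem asserts $p\ge2\kappa w(t)$. Since $\tan a/a$ is strictly increasing on $(0,\frac\pi2)$,
\begin{equation}\label{eq:kappa}
\kappa\le t/r,\quad\text{with strict inequality if }t<r .
\end{equation}
So it is enough to show that $p\le2\kappa w(t)$ forces $\alpha'\ge1-\kappa$. By \eqref{eq:ode} this follows from $w(\alpha)+w(\beta)-2\kappa w(t)\ge2(1-\kappa)w(\alpha)$, that is, from $w(\beta)-w(\alpha)\ge2\kappa(w(t)-w(\alpha))$. This is an inequality in one real variable, and the worst case is $r=\alpha$.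

\subsection*{Two caps with a given total measure}

\begin{lemma}\label{lem:calc}
Let $0<t\le\alpha<\frac\pi2$, and let $\beta\in(-\frac\pi2,t]$ be defined by $u(\alpha)+u(\beta)=2u(t)$. Then
\[
\tan\alpha\,\bigl(w(\beta)-w(\alpha)\bigr)\ \ge\ 2\tan t\,\bigl(w(t)-w(\alpha)\bigr).
\]
\end{lemma}

\begin{proof}
The number $\beta$ exists because $u(t)\le2u(t)-u(\alpha)<2u(0)=W$. Place the second cap at the opposite pole, as $\{\lambda\le-\beta\}$. What the two caps leave uncovered has the measure of $P_t$: since $u(-\beta)=W-u(\beta)$,
\begin{equation}\label{eq:mass}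
\int_{-\beta}^\alpha w=u(-\beta)-u(\alpha)=W-2u(t)=\int_{-t}^tw>0 .
\end{equation}
We draw two consequences.

(i) $w(\beta)\ge w(\alpha)$. Indeed, \eqref{eq:mass} gives $-\beta<\alpha$, and $\beta\le t\le\alpha$. So $|\beta|\le\alpha$, and $w$ is even and nonincreasing on $[0,\frac\pi2]$.

(ii) $\tan\alpha+\tan\beta\ge2\tan t$. Substitute $y=\tan a$, so that $w(a)\,da=\pi_n(y)\,dy$ with $\pi_n(y)=(1+y^2)^{-n/2}$. This density is positive, even and strictly decreasing in $|y|$. Among intervals of length $\ell$ the centered one has the largest mass, because the derivative of $\int_{y-\ell/2}^{y+\ell/2}\pi_n$ in $y$ is $\pi_n(y+\frac\ell2)-\pi_n(y-\frac\ell2)$, which has the sign of $-y$. So an interval of length less than $2\tan t$ has less mass than $[-\tan t,\tan t]$. By \eqref{eq:mass} the interval $[-\tan\beta,\tan\alpha]$ has the same mass as $[-\tan t,\tan t]$, so its length is at least $2\tan t$.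

Fix $t$ and regard $\beta$ as a $C^1$ function of $\alpha\in[t,\frac\pi2)$. Let $k(\alpha)$ be the left side of the claimed inequality minus the right side. At $\alpha=t$ we have $\beta=t$ and $k(t)=0$. Differentiating the definition of $\beta$ gives $w(\beta)\beta'=-w(\alpha)$. Since $w'(a)=-N\tan a\;w(a)$, we get $\frac d{d\alpha}w(\beta)=-N\tan\beta\;w(\beta)\beta'=N\tan\beta\;w(\alpha)$. Therefore
\begin{align*}
k'(\alpha)&=\sec^2\alpha\,\bigl(w(\beta)-w(\alpha)\bigr)+\tan\alpha\,\bigl(N\tan\beta\;w(\alpha)+N\tan\alpha\;w(\alpha)\bigr)-2\tan t\cdot N\tan\alpha\;w(\alpha)\\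
&=\sec^2\alpha\,\bigl(w(\beta)-w(\alpha)\bigr)+N\tan\alpha\;w(\alpha)\,\bigl(\tan\alpha+\tan\beta-2\tan t\bigr).
\end{align*}
Both terms are nonnegative by (i) and (ii), so $k\ge0$.
\end{proof}

\subsection*{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:band}]
Keep the notation above and suppose that $p\le2\kappa w(t)$. We show that then $p=2\kappa w(t)$ and $t=r$; this proves both the inequality and its strictness for $t<r$. For $s\in[0,r]$ we have $t\le\alpha\le r$, so $0<\tan\alpha\le\tan r$ and $w(\alpha)\le w(t)$. Lemma~\ref{lem:calc} gives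
\[
w(\beta)-w(\alpha)\ \ge\ 2\,\frac{\tan t}{\tan\alpha}\bigl(w(t)-w(\alpha)\bigr)\ \ge\ 2\kappa\bigl(w(t)-w(\alpha)\bigr).
\]
Inserting this in \eqref{eq:ode}, we get almost everywhere on $(0,r)$
\[
2w(\alpha)\,\alpha'\ \ge\ w(\alpha)+w(\beta)-p\ \ge\ 2(1-\kappa)\,w(\alpha)+\bigl(2\kappa w(t)-p\bigr).
\]
Let $\delta=(2\kappa w(t)-p)/(2w(t))\ge0$. Dividing by $2w(\alpha)$ and using $w(\alpha)\le w(t)$ once more gives $\alpha'\ge1-\kappa+\delta$. Since $\alpha$ is Lipschitz, we may integrate over $(0,r)$:
\[
r-t=\alpha(r)-\alpha(0)\ge(1-\kappa+\delta)\,r,\qquad\text{that is,}\qquad \delta\le\kappa-t/r .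
\]
By \eqref{eq:kappa} the right side is at most $0$, and negative if $t<r$. Hence $\delta=0$ and $t=r$.
\end{proof}

With Theorem~\ref{thm:band} established, the proofs of Theorems~\ref{thm:dilation} and~\ref{thm:hull} are complete.

\begin{thebibliography}{9}

\bibitem{Latala}
R.~Lata{\l}a, \emph{On some inequalities for Gaussian measures}, arXiv:math/0304343 (2003).

\end{thebibliography}
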